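# Tychonoff Lindelöf Spaces Are Realcompact Without the Axiom of Choice

We work in $\mathbf{ZF}$, Zermelo–Fraenkel set theory without the axiom of choice. "Countable" means finite or countably infinite. A nonempty countable family can be listed as a sequence indexed by $\omega$, with repetitions allowed; fixing such a list is a single choice. Finitely many choices in a row are always allowed. Any infinite collection of simultaneous choices must be justified, and the whole talk is about how to justify some of them.

## 1. Regular, Tychonoff, Lindelöf and realcompact spaces in $\mathbf{ZF}$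

$C(X)$ is the set of continuous functions $X\to\mathbb R$, and $C(X,[0,1])$ is the set of continuous functions $X\to[0,1]$.

**Definition (separation).** A space is *$T_1$* if its points are closed. It is *regular* if for every open $U$ and $x\in U$ there is an open $A$ with $x\in A\subseteq\overline A\subseteq U$. It is *completely regular* if for every open $U$ and $x\in U$ there is $f\in C(X,[0,1])$ with $f(x)=0$ and $f=1$ off $U$. It is *Tychonoff* if it is $T_1$ and completely regular.

The line $\mathbb R$ is Tychonoff: if $(x-\varepsilon,x+\varepsilon)\subseteq U$, take $f(y)=\min(1,|y-x|/\varepsilon)$. A completely regular space is regular: with $f$ as in the definition put $A=\{f<\frac12\}$, so that $\overline A\subseteq\{f\le\frac12\}\subseteq U$.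

**Definition (Lindelöf).** A space is *Lindelöf* if every open cover has a countable subcover.

Compact spaces are Lindelöf, and $[0,1]$ is compact in $\mathbf{ZF}$: given an open cover, look at the supremum of those $x$ for which $[0,x]$ is covered by finitely many members. A noncompact example is the *initial segment space* $I$: the set $\omega$, with open sets $\omega$ and $\{0,\dots,n-1\}$ for $n\in\omega$. It has only countably many open sets, so every cover is already countable. The finite initial segments cover it without a finite subcover. The space $I$ is not regular: every nonempty open set contains $0$, hence has closure $\omega$ (every nonempty open set meets it), so no open $A\ni 0$ satisfies $\overline A\subseteq\{0\}$.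

Be careful with examples that look trivial. The obvious proof that the discrete space $\omega$ is Lindelöf picks, for each $n$, a member of the cover containing $n$. That is a countable choice among sets of subsets of $\omega$, and we may not make it.

**Definition (realcompact).** A space is *realcompact* if it is homeomorphic to a closed subspace of a power $\mathbb R^J$, for some set $J$, with the product topology.

For instance $\mathbb R$ is realcompact, and so are $(0,1)\cong\mathbb R$ and the discrete space $\omega\cong\{0,1,2,\dots\}\subseteq\mathbb R$. The set $J=\emptyset$ is allowed; $\mathbb R^\emptyset$ is a single point.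

**Definition (completely separated sets).** Sets $L,U\subseteq X$ are *completely separated* if some $f\in C(X,[0,1])$ is $0$ on $L$ and $1$ on $U$.

In $\mathbb R$, the sets $(-\infty,0]$ and $[1,\infty)$ are completely separated by $f(x)=\min(1,\max(0,x))$. The disjoint sets $(-\infty,0)$ and $(0,\infty)$ are not: by continuity $f(0)$ would have to be both $0$ and $1$.

**Definition (choice for open sets).** We say that $\mathrm{CO}(X)$ *holds* if every sequence $(\mathcal O_n)_{n\in\omega}$ of nonempty families of open subsets of $X$ has a choice function, that is, a sequence $(O_n)$ with $O_n\in\mathcal O_n$ for all $n$.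

For the space $I$ above, $\mathrm{CO}(I)$ holds: the open sets are explicitly listed, so take the first listed member of $\mathcal O_n$. For $\omega$ with the discrete topology, $\mathrm{CO}(\omega)$ says that every sequence of nonempty families of subsets of $\omega$ has a choice function.

Two remarks on using $\mathrm{CO}(X)$. First, $\omega$ may be replaced by any explicitly enumerated index set. Second, for a fixed finite $r$ it also yields choice for sequences $(\mathcal T_n)$ of nonempty families of $r$-tuples of open sets: choose $x^1_n$ among the first coordinates of members of $\mathcal T_n$, then $x^2_n$ among the second coordinates of members of $\mathcal T_n$ whose first coordinate is $x^1_n$, and so on. This uses $\mathrm{CO}(X)$ exactly $r$ times, and it matters later that $r$ is finite.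

## 2. Is every Tychonoff Lindelöf space realcompact?

In $\mathbf{ZFC}$ it is well known that every regular Lindelöf $T_1$-space is realcompact. In $\mathbf{ZF}$, on the other hand, there are models in which some compact Hausdorff spaces are not realcompact, because they are not Tychonoff. So we assume the Tychonoff property outright and ask: is there a model of $\mathbf{ZF}$ in which some Tychonoff Lindelöf space is not realcompact? The problem comes from AliReza Olfati and Eliza Wajch, "Characterizations of $\mathbb{N}$-compactness and realcompactness via ultrafilters in the absence of the axiom of choice", arXiv:2408.01461 (2024).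

There is no such model.

**Theorem A.** ($\mathbf{ZF}$) Every Tychonoff Lindelöf space is realcompact.

The proof gives more.

**Theorem B.** ($\mathbf{ZF}$)

1. If $X$ is regular, Lindelöf and not compact, then every sequence of nonempty families of open subsets of $X$ has a choice function.
2. If $X$ is Tychonoff, Lindelöf and not compact, then for every sequence $(L_i,U_i)_{i\in\omega}$ of completely separated pairs of subsets of $X$ there is a sequence $(g_i)$ in $C(X,[0,1])$ with $g_i=0$ on $L_i$ and $g_i=1$ on $U_i$.
3. If $X$ is Tychonoff Lindelöf and $\mathcal U$ is an open cover of $X$, there are countably many $\varphi_n\in C(X,[0,1])$ with $\sum_n\varphi_n(x)=1$ for all $x$ and each $\{\varphi_n>0\}$ contained in a member of $\mathcal U$ (local finiteness is not claimed). Disjoint closed subsets of $X$ are completely separated.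
4. A Tychonoff Lindelöf space on which every continuous real function is bounded is compact.
5. A Lindelöf space is realcompact if and only if it is Tychonoff.

## 3. The evaluation map, the compact case, and the classical argument

For a space $X$ let $e:X\to\mathbb R^{C(X)}$, $e(x)=(f(x))_{f\in C(X)}$.

**Lemma 1.** Let $X$ be Tychonoff. Then $e$ is an embedding. If $X$ is compact, then $e[X]$ is closed, so $X$ is realcompact.

*Proof.* Each coordinate of $e$ is continuous, so $e$ is. If $x\ne y$, then $X\setminus\{y\}$ is an open set containing $x$, so some $f$ has $f(x)=0$, $f(y)=1$, and $e(x)\ne e(y)$. Let $x\in U$ with $U$ open, and take $f\in C(X)$ with $f(x)=0$ and $f=1$ off $U$. Then $\{p:p(f)<1\}\cap e[X]$ is a neighborhood of $e(x)$ in $e[X]$ contained in $e[U]$. So $e$ is open onto its image.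

Let $X$ be compact and $p\notin e[X]$. Since $\mathbb R^{C(X)}$ is Hausdorff, the open sets $V$ that are disjoint from some neighborhood of $p$ cover the compact set $e[X]$. Take a finite subcover, choose for each of its finitely many members a neighborhood of $p$ disjoint from it, and intersect. The result is a neighborhood of $p$ missing $e[X]$. $\square$

So compact spaces cost nothing, and in general it suffices to show that $e[X]$ is closed. Here is how far the classical argument goes. Suppose $p\in\overline{e[X]}$. By the definition of the product topology: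

(P) For $f_1,\dots,f_k\in C(X)$ and $\varepsilon>0$ there is $x\in X$ with $|f_m(x)-p(f_m)|<\varepsilon$ for $m=1,\dots,k$.

Consequently $p(\varphi\circ f)=\varphi(p(f))$ for $f\in C(X)$ and continuous $\varphi:\mathbb R\to\mathbb R$. Indeed, given $\varepsilon>0$, take $\eta>0$ such that $|t-p(f)|<\eta$ implies $|\varphi(t)-\varphi(p(f))|<\varepsilon$, and use (P) to find $x$ with $|f(x)-p(f)|<\eta$ and $|\varphi(f(x))-p(\varphi\circ f)|<\varepsilon$; then $|p(\varphi\circ f)-\varphi(p(f))|<2\varepsilon$.

**Lemma 2.** Let $X$ be Tychonoff and $p\in\overline{e[X]}$.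

(a) If $p\notin e[X]$, then the family $\mathcal W$ of open $W\subseteq X$ for which there is $h\in C(X,[0,1])$ with $h|_W=0$ and $p(h)=1$ covers $X$.

(b) There do not exist an open cover $(W_n)_{n\in\omega}$ of $X$ and a sequence $(g_n)$ in $C(X,[0,1])$ with $g_n=0$ on $W_n$ and $p(g_n)=1$ for all $n$.

*Proof.* (a) Let $x\in X$. As $e(x)\ne p$, there is $f\in C(X)$ with $d:=|p(f)-f(x)|>0$. Put $\varphi(t)=\min\{1,\max\{0,2|t-f(x)|/d-1\}\}$, $h=\varphi\circ f$ and $W=\{y:|f(y)-f(x)|<d/2\}$. Then $x\in W$, $h=0$ on $W$, and $p(h)=\varphi(p(f))=\min\{1,\max\{0,2-1\}\}=1$.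

(b) Suppose they exist. Let $g=\sum_n2^{-n}(1-g_n)$. It is continuous, as a uniform limit, and $g\ge2^{-n}$ on $W_n$. So $g>0$ everywhere and $1/g\in C(X)$. Let $c=p(1/g)$; by (P), $c\ge0$. Choose $m$ and $\eta>0$ with $2\eta+2^{-m}<1/(c+1)$. Apply (P) to $g_0,\dots,g_m,1/g$: there is $x$ with $g_n(x)>1-\eta$ for all $n\le m$ and $1/g(x)<c+1$. But
$$g(x)\le\sum_{n\le m}2^{-n}\eta+\sum_{n>m}2^{-n}<2\eta+2^{-m}<\frac1{c+1},$$
a contradiction. $\square$

Now let $X$ be Tychonoff and Lindelöf and suppose $p\in\overline{e[X]}\setminus e[X]$. Take a countable subcover $(W_n)$ of the cover $\mathcal W$ from (a). For each $n$ there is a function $h_n$ that vanishes on $W_n$ and has $p(h_n)=1$; pick such functions and (b) finishes the proof. The argument stops at exactly one word: *pick*. We need one function for each $n$, all at once, from sets of functions about which we know only that they are nonempty. Without choice, the Lindelöf property has to supply the sequence.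

## 4. A noncompact regular Lindelöf space gives choice for open sets

Start with the discrete space $\omega$ and *assume* that it is Lindelöf. Let $\mathcal P_n$ be nonempty families of subsets of the set $2\omega$ of even numbers. The sets
$$2\omega\quad\text{and}\quad O\cup\{2n+1\}\qquad(n\in\omega,\ O\in\mathcal P_n)$$
cover $\omega$. Enumerate a countable subcover as $(U_k)$, and for each $n$ let $k(n)$ be the least $k$ with $2n+1\in U_k$. A set $O\cup\{2m+1\}$ in the cover contains exactly one odd number, so $U_{k(n)}=O\cup\{2n+1\}$ with $O\in\mathcal P_n$, and $n\mapsto U_{k(n)}\cap2\omega$ is a choice function. Since $x\mapsto2x$ carries subsets of $\omega$ to subsets of $2\omega$, this proves $\mathrm{CO}(\omega)$. The odd number $2n+1$ is a *tag*: it remembers which family the set $O$ came from, and it lies outside $O$, so $O$ can be recovered.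

In a general $X$ we need tags: infinitely many nonempty closed sets $Z_j$ inside well-separated open sets $G_j$. And if a tag $G_n$ is added to an arbitrary open $O$, then $O$ cannot be recovered from $O\cup G_n$, because $O\cap G_n$ is lost. The remedy is to use two systems of tags and to recover the part of $O$ away from each of them.

**Lemma 3.** If $X$ is regular, Lindelöf and not compact, then $\mathrm{CO}(X)$ holds.

*Proof.* **Step 1: nested increasing covers.** This step produces the room for the tags. Take an open cover without a finite subcover, enumerate a countable subcover, and form the unions of its finite initial segments. This gives an increasing open cover $(V_n)_{n\in\omega}$ with $V_n\ne X$ for all $n$. ("Increasing" means $V_n\subseteq V_{n+1}$.)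

By regularity the family $\{A\text{ open}:\overline A\subseteq V_n\text{ for some }n\}$ covers $X$. Enumerate a countable subcover and take finite unions: this gives an increasing open cover $(A_n)$ in which each $\overline{A_n}$ lies in some $V_k$, because the closure of a finite union is the union of the closures and $(V_k)$ increases. Put $\nu(n)=\min\{k:\overline{A_n}\subseteq V_k\}$. As $(A_n)$ increases, $\nu$ is nondecreasing. So $(V_{\nu(n)})_n$ is increasing, and it covers $X$ because $V_{\nu(n)}\supseteq A_n$. Replace $V_n$ by $V_{\nu(n)}$; now $\overline{A_n}\subseteq V_n\ne X$.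

Apply the same procedure to $(A_n)$: it gives an increasing open cover $(B_n)$ and a nondecreasing $\mu$ with $\overline{B_n}\subseteq A_{\mu(n)}$. Replace $A_n,V_n$ by $A_{\mu(n)},V_{\mu(n)}$. These are still increasing covers, since $B_n\subseteq A_{\mu(n)}\subseteq V_{\mu(n)}$, and $\overline{A_n}\subseteq V_n\neq X$ is preserved. Apply the procedure once more, to $(B_n)$, obtaining $(E_n)$ and reindexing $(B_n),(A_n),(V_n)$. We end with increasing open covers such that
$$\overline{E_n}\subseteq B_n,\qquad\overline{B_n}\subseteq A_n,\qquad\overline{A_n}\subseteq V_n\ne X.\tag{1}$$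

**Step 2: the tags.** Let $\kappa_0=0$ and let $\kappa_{j+1}$ be the least $k>\kappa_j$ with $E_k\not\subseteq V_{\kappa_j}$. It exists: a point outside $V_{\kappa_j}$ lies in $E_k$ for all large $k$. Put
$$Z_j=\overline{E_{\kappa_{j+1}}}\setminus V_{\kappa_j},\qquad G_j=B_{\kappa_{j+1}}\setminus\overline{A_{\kappa_j}},\qquad C_j=\overline{G_j}.$$
$Z_j$ is closed and nonempty and $G_j$ is open. By (1), $Z_j\subseteq G_j$. The set $X\setminus A_{\kappa_j}$ is closed and contains $G_j$, so
$$Z_j\subseteq G_j\subseteq C_j\subseteq\overline{B_{\kappa_{j+1}}}\setminus A_{\kappa_j}\subseteq A_{\kappa_{j+1}}\setminus A_{\kappa_j}.$$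
Hence the $C_j$ are pairwise disjoint. The open set $E_{\kappa_m}\subseteq A_{\kappa_m}$ misses $C_j$ for all $j\ge m$, and the sets $E_{\kappa_m}$ cover $X$ because $\kappa_m\ge m$. So every point has a neighborhood that meets only finitely many $C_j$. Therefore the union of any subfamily of $(C_j)$, or of $(Z_j)$, is closed: if $x$ is outside the union, remove from such a neighborhood the finitely many members of the subfamily that meet it.

For $\varepsilon\in\{0,1\}$ let $\Omega_\varepsilon=X\setminus\bigcup_jC_{2j+\varepsilon}$. These sets are open, and $\Omega_0\cup\Omega_1=X$ because no $C_j$ with $j$ even meets one with $j$ odd.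

**Step 3: choice inside $\Omega_\varepsilon$.** We show that every sequence $(\mathcal P_n)$ of nonempty families of open subsets of $\Omega_\varepsilon$ has a choice function. Consider
$$\Bigl\{X\setminus\bigcup_jZ_{2j+\varepsilon}\Bigr\}\cup\{O\cup G_{2n+\varepsilon}:n\in\omega,\ O\in\mathcal P_n\}.$$
These sets are open, and they cover $X$ since $Z_{2n+\varepsilon}\subseteq G_{2n+\varepsilon}$ and $\mathcal P_n\ne\emptyset$. Enumerate a countable subcover as $(U_k)$. For each $n$ let $k(n)$ be least with $U_{k(n)}\cap Z_{2n+\varepsilon}\ne\emptyset$. Then $U_{k(n)}$ is not the first set, so $U_{k(n)}=O\cup G_{2m+\varepsilon}$ for some $m$ and some $O\in\mathcal P_m$. Since $O\subseteq\Omega_\varepsilon$ misses $C_{2n+\varepsilon}\supseteq Z_{2n+\varepsilon}$, the set $G_{2m+\varepsilon}$ meets $Z_{2n+\varepsilon}\subseteq G_{2n+\varepsilon}$, and so $m=n$. Since $O\cap G_{2n+\varepsilon}=\emptyset$, we get $U_{k(n)}\setminus G_{2n+\varepsilon}=O\in\mathcal P_n$. So $n\mapsto U_{k(n)}\setminus G_{2n+\varepsilon}$ is a choice function.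

**Step 4: gluing the two halves.** Given nonempty families $\mathcal O_n$ of open sets, use Step 3 with $\varepsilon=0$ to choose $O^0_n\in\{O\cap\Omega_0:O\in\mathcal O_n\}$. Then use it with $\varepsilon=1$ to choose $O^1_n\in\{O\cap\Omega_1:O\in\mathcal O_n,\ O\cap\Omega_0=O^0_n\}$; these families are nonempty. If $O$ witnesses $O_n^1$, then $O^0_n\cup O^1_n=(O\cap\Omega_0)\cup(O\cap\Omega_1)=O\in\mathcal O_n$. $\square$

This is Theorem B(1).

## 5. Level sets chosen by $\mathrm{CO}(X)$ do not assemble into a function

Assume $\mathrm{CO}(X)$. For each $i$ we have a nonempty set $F_i$ of functions that are $0$ on $L_i$ and $1$ on $U_i$, and we want one function from each. A continuous $f$ is determined by the open sets $\{f>q\}$ with $q\in\mathbb Q\cap[0,1)$, so the natural plan is to choose these sets. There are two ways to do it.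

*All at once.* For all $i$ and $q$ choose $P_{i,q}$ in the family $\{\{f>q\}:f\in F_i\}$. One use of $\mathrm{CO}(X)$ suffices. But $P_{i,q}$ and $P_{i,q'}$ may come from different functions. On $X=\mathbb R$ with $L=(-\infty,0]$ and $U=[1,\infty)$, the functions $f(x)=\min(1,\max(0,x))^2$ and $f'(x)=\min(1,\max(0,2x))$ are both in $F$. We may end up with $P_{1/4}=\{f>\frac14\}=(\frac12,\infty)$ and $P_{1/2}=\{f'>\frac12\}=(\frac14,\infty)$. As $P_{1/2}\not\subseteq P_{1/4}$, these are not level sets of one function.

*One after another.* Enumerate the rationals as $q_0,q_1,\dots$. First choose $P_{i,q_0}$ for all $i$, then choose $P_{i,q_1}$ so that some $f\in F_i$ has both prescribed level sets, and so on. Each stage is one use of $\mathrm{CO}(X)$, and any fixed finite number of stages is fine. But each stage only asserts that *some* sequence of sets exists, and it depends on the sequences found before. Running through infinitely many stages means making infinitely many dependent choices of such sequences, and $\mathrm{CO}(X)$ does not provide that.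

So finitely many stages are allowed, while the independent choices made within one stage may disagree. The plan is to use finitely many stages to fix so much information about $f$ that the disagreements left for the later, independent choices can be repaired. Eight open sets will do.

## 6. Eight open sets and the Cantor function

**The Cantor function.** Let $C\subseteq[0,1]$ be the ternary Cantor set and $O=[0,1]\setminus C$. The components of $O$ are called gaps. List them explicitly as $(l_i,r_i)$, $i\ge1$, by generations and from left to right: $(\frac13,\frac23)$, $(\frac19,\frac29)$, $(\frac79,\frac89)$, and so on. The closed intervals $[l_i,r_i]$ are pairwise disjoint. The Cantor function $\gamma:[0,1]\to[0,1]$ sends $\sum_k2b_k3^{-k}\in C$ (with $b_k\in\{0,1\}$) to $\sum_kb_k2^{-k}$ and is constant on the closure of each gap. It is continuous and nondecreasing, $\gamma(0)=0$, $\gamma(1)=1$. Two different points of $C$ have the same value exactly when their digit sequences are $b\,0111\dots$ and $b\,1000\dots$, that is, when they are the two endpoints of a gap. Hence $\gamma^{-1}(d_i)=[l_i,r_i]$,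 where the $d_i$ are exactly the dyadic rationals of $(0,1)$, each occurring once; $d_1=\frac12$, $d_2=\frac14$, $d_3=\frac34$.

**Why one open set is not enough.** Suppose we code $f$ by the single open set $f^{-1}(O)$. On $X=[0,1]$ let $f(x)=x$ and $f'(x)=x/3$. Since $x\in C$ if and only if $x/3\in C$ for $x\in[0,1]$, both have the same code, and both vanish at $0$. Yet $\gamma(f(x))=\gamma(x)$ and $\gamma(f'(x))=\gamma(x)/2$. What happens is that $f$ crosses the gap $(\frac13,\frac23)$ from left to right exactly while $f'$ crosses $(\frac19,\frac29)$. To forbid this, we divide different gaps into different numbers of steps and let the code record the progress.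

**The eight sets.** Put $N_i=i+1$; these are distinct integers $\ge2$. For $s\in(l_i,r_i)$ let
$$\pi(s)=N_i\,\frac{s-l_i}{r_i-l_i}\in(0,N_i).$$
So $\pi$ measures how far $s$ has advanced in its gap, on a scale of $N_i$ steps. The sets $O_1,\dots,O_8$ are the following, where $j=0,1,2$:

* $O$;
* $\{s\in O:\pi(s)\notin\mathbb Z,\ \lfloor\pi(s)\rfloor\equiv j\ (\mathrm{mod}\ 3)\}$;
* $O\setminus\{s\in O:\pi(s)\in\mathbb Z,\ \pi(s)\equiv j\ (\mathrm{mod}\ 3)\}$;
* $M=\{s\in O:\pi(s)<1\text{ or }\pi(s)>N_i-1,\text{ where }s\in(l_i,r_i)\}$.

They are open in $[0,1]$, since $\pi$ is continuous on $O$ and each gap contains only finitely many $s$ with $\pi(s)\in\mathbb Z$. Let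
$$E=\{(s,t)\in[0,1]^2:\ s\in O_a\Leftrightarrow t\in O_a,\ a=1,\dots,8\}.$$
This is a symmetric relation. Reading off the sets, for $(s,t)\in E$ we have:

* (E1) $s\in O\Leftrightarrow t\in O$.
* (E2) If $s,t\in O$, then $\pi(s)\in\mathbb Z\Leftrightarrow\pi(t)\in\mathbb Z$, and $\lfloor\pi(s)\rfloor\equiv\lfloor\pi(t)\rfloor\pmod3$.
* (E3) $s\in M\Leftrightarrow t\in M$.

For (E2): $\pi(s)\notin\mathbb Z$ means that $s$ lies in one of the three sets of the second kind, and then $j$ is the residue of $\lfloor\pi(s)\rfloor$; if $\pi(s)\in\mathbb Z$, its residue is the unique $j$ for which $s$ is missing from the set of the third kind.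

**Step 1: the offset $\Delta$ is locally constant.** The code records the steps only modulo $3$; this step shows that the exact difference cannot jump. For $(s,t)\in E\cap(O\times O)$ let $\Delta(s,t)=\lfloor\pi(s)\rfloor-\lfloor\pi(t)\rfloor$. By (E2), $\pi(s)$ and $\pi(t)$ are both non-integers or both integers. In the first case both floors are locally constant. In the second case let $\pi(s)=k$ and $\pi(t)=k'$. At nearby points $(s',t')\in E$ we have $\lfloor\pi(s')\rfloor\in\{k-1,k\}$ and $\lfloor\pi(t')\rfloor\in\{k'-1,k'\}$, so
$$\Delta(s',t')\in\{k-k'-1,\ k-k',\ k-k'+1\}.$$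
By (E2), $\Delta(s',t')\equiv0\equiv k-k'\pmod3$. Hence $\Delta(s',t')=k-k'=\Delta(s,t)$.

So for $u\ne v$ and $\Delta\in\mathbb Z$ the *class*
$$E(u,v,\Delta)=\{(s,t)\in E:s\in(l_u,r_u),\ t\in(l_v,r_v),\ \Delta(s,t)=\Delta\}$$
is open in $E$.

*Example.* Take $s$ in gap $1$ ($N_1=2$) and $t$ in gap $2$ ($N_2=3$) with $\pi(s)=\pi(t)=\frac12$. Both are in $M$, and $(s,t)\in E(1,2,0)$. The pair can advance to $\pi(s)=\pi(t)=1$, where both are outside $M$, and no further: a pair with $\pi(s),\pi(t)\in(1,2)$ has $s\in M$, since $\pi(s)>N_1-1$, but $t\notin M$, since $1<\pi(t)<N_2-1$. So it is not in $E$.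

**Step 2: no class crosses a gap.** We claim:
$$\text{for }u\ne v,\text{ no class }E(u,v,\Delta)\text{ contains both a point }(s,t)\text{ with }\pi(s)<1\text{ and a point }(s',t')\text{ with }\pi(s')>N_u-1.\tag{2}$$
Suppose one does. Then $s,s'\in M$, and $\pi(s)\in(0,1)$, $\pi(s')\in(N_u-1,N_u)$ are non-integers. By (E2) and (E3), $t,t'\in M$ and $\pi(t),\pi(t')$ are non-integers. So $\lfloor\pi(t)\rfloor$ and $\lfloor\pi(t')\rfloor$ are in $\{0,N_v-1\}$. Equality of the offsets reads $0-\lfloor\pi(t)\rfloor=N_u-1-\lfloor\pi(t')\rfloor$, that is,
$$\lfloor\pi(t')\rfloor-\lfloor\pi(t)\rfloor=N_u-1\ge1.$$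
The left side is $0$ or $\pm(N_v-1)$, so it is $N_v-1$. Hence $N_u=N_v$ and $u=v$, a contradiction.

**Step 3: locally constant signs.** We now decide, in a locally constant way, whether $s$ is on the left or on the right of the gap $(l_i,r_i)$, at all pairs where $\gamma(s)\ne\gamma(t)$. Let
$$W=\{(s,t)\in E:\gamma(s)\ne\gamma(t)\}.$$
It is open in $E$ and symmetric, and it contains every class $E(u,v,\Delta)$ with $u\ne v$, because $d_u\ne d_v$. For $i\ge1$ define $\sigma_i:W\to\{-1,1\}$:

* $\sigma_i(s,t)=-1$ if $s\le l_i$, and $\sigma_i(s,t)=+1$ if $s\ge r_i$.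
* If $s\in(l_i,r_i)$, then by (E1) and $\gamma(s)\ne\gamma(t)$ we have $t\in(l_v,r_v)$ for some $v\ne i$. Put $\sigma_i(s,t)=+1$ if the class $E(i,v,\Delta)$ containing $(s,t)$ contains a point $(s',t')$ with $\pi(s')>N_i-1$, and $\sigma_i(s,t)=-1$ otherwise.

Since $\gamma=d_i$ exactly on $[l_i,r_i]$, on $W$ we have
$$\gamma(s)<d_i\Rightarrow\sigma_i=-1\Rightarrow\gamma(s)\le d_i,\qquad\gamma(s)>d_i\Rightarrow\sigma_i=+1\Rightarrow\gamma(s)\ge d_i.\tag{3}$$

We claim that $\sigma_i$ is locally constant on $W$. Let $(s,t)\in W$.

* If $s\in O$, then $t\in O$ by (E1), and $s,t$ lie in different gaps since $\gamma(s)\ne\gamma(t)$. So $(s,t)$ lies in a class $E(u,v,\Delta)$ with $u\ne v$, which is open in $E$ and contained in $W$. On it $\sigma_i$ is constant: if $u\ne i$ the sign depends only on $u$, and if $u=i$ only on the class.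
* If $s\in C$ and $s<l_i$ or $s>r_i$, the claim is clear.
* If $s=l_i$, then for $(s',t')\in W$ near $(s,t)$ either $s'\le l_i$, and $\sigma_i=-1$; or $s'\in(l_i,r_i)$ with $\pi(s')<1$, and by (2) the class of $(s',t')$ contains no point whose first coordinate has $\pi>N_i-1$, so again $\sigma_i=-1$.
* If $s=r_i$, then for nearby $(s',t')\in W$ either $s'\ge r_i$, or $s'\in(l_i,r_i)$ with $\pi(s')>N_i-1$, and then $(s',t')$ itself is the required witness. In both cases $\sigma_i=+1$.

Put $\tau_i(s,t)=\sigma_i(t,s)$. It is locally constant on $W$ and satisfies (3) with $t$ in place of $s$.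

**Lemma 4.** (a) For every $\varepsilon>0$ there are $\delta>0$ and $B\subseteq E$, clopen in $E$, with $|\gamma(s)-\gamma(t)|\ge\delta$ on $B$ and $|\gamma(s)-\gamma(t)|\le\varepsilon$ on $E\setminus B$.

(b) For reals $r<r'$ there is $K\subseteq W$, clopen in $W$, with
$$\{(s,t)\in W:\gamma(s)\ge r'\}\subseteq K\subseteq\{(s,t)\in W:\gamma(s)>r\}.$$

*Proof.* (a) Let $h=2^{-m}\le\varepsilon/3$ and let $S$ be the finite set $\{i:d_i\in h\mathbb Z\}$. An open interval contained in $[0,1]$ of length greater than $\varepsilon\ge3h$ contains at least two multiples of $h$. They lie in $(0,1)$, so they are of the form $d_i$ with $i\in S$. Let $\delta=h$, and let $B$ be the union, over all $i,i'\in S$ with $d_i<d_{i'}$, of the sets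
$$\{\sigma_i=-1,\ \tau_{i'}=1\}\cup\{\tau_i=-1,\ \sigma_{i'}=1\}\subseteq W.$$
By (3), on the first of these $\gamma(s)\le d_i<d_{i'}\le\gamma(t)$, and on the second the same holds with $s,t$ exchanged. So $|\gamma(s)-\gamma(t)|\ge d_{i'}-d_i\ge\delta$ on $B$. If $(s,t)\in E$ and $|\gamma(s)-\gamma(t)|>\varepsilon$, there are $i,i'\in S$ with $d_i<d_{i'}$ strictly between $\gamma(s)$ and $\gamma(t)$, and by (3) $(s,t)\in B$.

As the signs are locally constant, $B$ is a finite union of sets clopen in $W$. So it is clopen in $W$ and therefore open in $E$. A point of $E$ in the closure of $B$ satisfies $|\gamma(s)-\gamma(t)|\ge\delta$ by continuity, so it lies in $W$, hence in $B$, as $B$ is closed in $W$. So $B$ is closed in $E$.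

(b) If $(r,r')$ meets $(0,1)$, take $d_i\in(r,r')$ and $K=\{\sigma_i=1\}$: by (3), $\gamma(s)\ge r'>d_i$ implies $\sigma_i=1$, which implies $\gamma(s)\ge d_i>r$. Otherwise $r'\le0$ or $r\ge1$. If $r'\le0$, then $\gamma(s)\ge0\ge r'>r$ always, and $K=W$ works. If $r\ge1$, then $\gamma(s)\ge r'$ never holds, and $K=\emptyset$ works. $\square$

**What the code gives when $X$ is connected.** Let $X$ be connected, let $L\cup U\ne\emptyset$, and let $f,f'\in C(X,[0,1])$ be $0$ on $L$ and $1$ on $U$, with $f^{-1}(O_a)=f'^{-1}(O_a)$ for all $a$. Then $(f,f')$ maps $X$ into $E$. Pull back the set of Lemma 4(a): for every $\varepsilon$ the preimage is clopen, and it misses $L\cup U$, where $\gamma f=\gamma f'$. So it is empty, and $|\gamma f-\gamma f'|\le\varepsilon$ on $X$. Hence $\gamma f=\gamma f'$. In this case the code determines $\gamma f$ completely. Choosing the eight sets for every $i$, and letting $g_i=\gamma f$ for any $f$ with the chosen code, we get a sequence of functions without further choices; $g_i$ is $0$ on $L_i$ and $1$ on $U_i$ because $\gamma(0)=0$ and $\gamma(1)=1$. For general $X$,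 functions with the same code can differ substantially, but only on clopen sets, and there Lemma 4(b) allows us to rebuild the function from clopen pieces. The next section carries this out.

## 7. Merging independently chosen approximations

**Proposition 5.** Let $X$ be a topological space with $\mathrm{CO}(X)$, and let $L_i,U_i\subseteq X$ $(i\in\omega)$ be such that $F_i=\{f\in C(X,[0,1]):f|_{L_i}=0,\ f|_{U_i}=1\}\ne\emptyset$ for all $i$. Then there is a sequence $(g_i)_{i\in\omega}$ with $g_i\in F_i$ for all $i$.

*Proof.* **Step 1: fixing the codes.** This step cuts $F_i$ down to functions with one common code and derives what they have in common. By $\mathrm{CO}(X)$ for $8$-tuples, choose for all $i$ open sets $(Q_{i,1},\dots,Q_{i,8})$ such that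
$$\Phi_i=\{f\in F_i:f^{-1}(O_a)=Q_{i,a},\ a=1,\dots,8\}$$
is nonempty. For $f,f'\in\Phi_i$ the map $(f,f')$ is continuous from $X$ into $E$. Pulling back Lemma 4 gives:

* (A) For $f,f'\in\Phi_i$ and $\varepsilon>0$ there are $\delta>0$ and a clopen $B\subseteq X$ with $|\gamma f-\gamma f'|\ge\delta$ on $B$ and $|\gamma f-\gamma f'|\le\varepsilon$ off $B$.
* (B) If $f,f'\in\Phi_i$, $A\subseteq X$ is clopen, $\gamma f\ne\gamma f'$ at every point of $A$, and $r<r'$, then there is a clopen $K\subseteq X$ with $\{x\in A:\gamma f(x)\ge r'\}\subseteq K\subseteq\{x\in A:\gamma f(x)>r\}$.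

In (B), $(f,f')$ maps $A$ into $W$; the preimage in $A$ of the set from Lemma 4(b) is clopen in $A$, hence in $X$.

Call a clopen $A\subseteq X$ *$i$-resolving* if for every $f\in\Phi_i$ and all $r<r'$ there is a clopen $K$ with
$$\{x\in A:\gamma f(x)\ge r'\}\subseteq K\subseteq\{x\in A:\gamma f(x)>r\}.$$
For example, if $X$ is discrete, every $A\subseteq X$ is $i$-resolving: take $K=\{x\in A:\gamma f(x)\ge r'\}$. If $X$ is connected and $L_i,U_i$ are nonempty, then $X$ is not $i$-resolving: for $r=0$, $r'=1$ the set $K$ would contain $U_i$ and miss $L_i$. A clopen subset of an $i$-resolving set is $i$-resolving (intersect $K$ with the subset), and so is a finite union of $i$-resolving sets (take the union of the sets $K$). We now show: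

* (C) For $f_1,\dots,f_k\in\Phi_i$ and $\varepsilon>0$ there is an $i$-resolving $B$, disjoint from $L_i\cup U_i$, with $|\gamma f_p-\gamma f_q|\le\varepsilon$ off $B$ for all $p,q$.

For $p<q$ take $B_{pq},\delta_{pq}$ from (A) for $f_p,f_q,\varepsilon$, and let $B=\bigcup_{p<q}B_{pq}$. On $L_i\cup U_i$ all $\gamma f_p$ agree, so $B$ misses $L_i\cup U_i$. It remains to show that each $B_{pq}$ is $i$-resolving. Let $f\in\Phi_i$ and $r<r'$. By (A) with $\delta_{pq}/3$ in place of $\varepsilon$ there are clopen sets $A_p,A_q$ such that $\gamma f\ne\gamma f_p$ on $A_p$, $|\gamma f-\gamma f_p|\le\delta_{pq}/3$ off $A_p$, and likewise for $q$. At a point of $B_{pq}$ outside $A_p\cup A_q$ we would have $|\gamma f_p-\gamma f_q|\le\frac23\delta_{pq}<\delta_{pq}$, which is false. So $B_{pq}\subseteq A_p\cup A_q$. Apply (B) to $f,f_p$ on $B_{pq}\cap A_p$ and to $f,f_q$ on $B_{pq}\cap A_q$. The union of the two resulting sets $K$ is as required for $f,r,r'$ on $B_{pq}$. This proves (C).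

**Step 2: independent level sets, averaged.** Here we choose level sets without any compatibility, and measure how bad the result is. By $\mathrm{CO}(X)$ choose, for all $i$, $n\ge0$ and $0\le a<2^n$, a set
$$P_{i,n,a}\in\bigl\{\{x:\gamma f(x)>a2^{-n}\}:f\in\Phi_i\bigr\},\qquad\text{and put}\qquad q_{i,n}=2^{-n}\sum_{a<2^n}1_{P_{i,n,a}}:X\to[0,1].$$
The function $q_{i,n}$ need not be continuous.

* (D) If $P_{i,n,a}=\{\gamma f_a>a2^{-n}\}$ with $f_a\in\Phi_i$ for all $a<2^n$, $f\in\Phi_i$, and $|\gamma f_a(x)-\gamma f(x)|\le\varepsilon$ for all $a$, then $|q_{i,n}(x)-\gamma f(x)|\le\varepsilon+2^{-n}$.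

Indeed, let $y=\gamma f(x)$ and $N=2^n$. The number $Nq_{i,n}(x)$ counts the $a\in\{0,\dots,N-1\}$ with $\gamma f_a(x)>a/N$. Every such $a$ satisfies $a<N(y+\varepsilon)$, and there are at most $N(y+\varepsilon)+1$ integers $a\ge0$ with this property. Conversely, every $a\in\{0,\dots,N-1\}$ with $a<N(y-\varepsilon)$ is counted, and since $y-\varepsilon\le1$ there are at least $N(y-\varepsilon)$ of these. So $N(y-\varepsilon)\le Nq_{i,n}(x)\le N(y+\varepsilon)+1$.

**Step 3: clopen sets that contain the disagreement.** By $\mathrm{CO}(X)$ choose, for all $i,n$, a set $B_{i,n}$ from the family of all $i$-resolving clopen sets $B$, disjoint from $L_i\cup U_i$, for which there is $f\in\Phi_i$ with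
$$|q_{i,n}-\gamma f|\le2\cdot2^{-n}\quad\text{and}\quad|q_{i,n+1}-\gamma f|\le2\cdot2^{-n}\qquad\text{on }X\setminus B.$$
This family is nonempty. Take finitely many $f_a\in\Phi_i$ $(a<2^n)$ and $f'_b\in\Phi_i$ $(b<2^{n+1})$ realizing the sets $P_{i,n,a}$ and $P_{i,n+1,b}$, take $B$ from (C) for all of them with $\varepsilon=2^{-n}$, and let $f=f_0$. By (D), off $B$ the two differences are at most $2^{-n}+2^{-n}$ and $2^{-n}+2^{-n-1}$.

From now on fix $i$ and drop it from the notation. Put
$$A_n=X\setminus\bigcup_{m<n}B_m,\qquad D_n=A_n\cap B_n,\qquad R=\bigcap_nA_n.$$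
$A_n$ and $D_n$ are clopen, and
$$A_n=R\sqcup\bigsqcup_{m\ge n}D_m.\tag{4}$$
Indeed, a point of $A_n\setminus R$ lies in some $B_m$; it lies in $D_m$ exactly for the least such $m$, and $m\ge n$ because the point is in $A_n$. Conversely $R\subseteq A_n$, and $D_m\subseteq A_m\subseteq A_n$ for $m\ge n$.

Moreover,
$$|q_n-q_{n+1}|\le4\cdot2^{-n}\ \text{off }B_n;\qquad\text{for every }n\text{ there is }f\in\Phi\text{ with }|q_n-\gamma f|\le4\cdot2^{-n}\text{ on }A_n.\tag{5}$$
The first part is the triangle inequality. For $n\ge1$ the second part is the condition on $B_{n-1}$: on $A_n\subseteq X\setminus B_{n-1}$ we have $|q_n-\gamma f|\le2\cdot2^{-(n-1)}$. For $n=0$ any $f\in\Phi$ works, as all values lie in $[0,1]$.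

**Step 4: continuous replacements on the sets $D_n$.** On $D_n$ the functions $q_m$ need not converge, so we replace $q_n$ there by a continuous function made from clopen sets. By $\mathrm{CO}(X)$ choose, for all $i$, $n$ and $0\le j<2^n$, a clopen $K_{n,j}\subseteq D_n$ (depending on $i$) with
$$\{x\in D_n:q_n(x)\ge(j+5)2^{-n}\}\subseteq K_{n,j}\subseteq\{x\in D_n:q_n(x)>(j-5)2^{-n}\}.$$
Such sets exist. The set $D_n$ is a clopen subset of $B_n$, so it is resolving. Take $f$ from (5) and a clopen $K$ with
$$\{x\in D_n:\gamma f(x)\ge(j+1)2^{-n}\}\subseteq K\subseteq\{x\in D_n:\gamma f(x)>j2^{-n}\}.$$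
As $|q_n-\gamma f|\le4\cdot2^{-n}$ on $D_n\subseteq A_n$, a point of $D_n$ with $q_n\ge(j+5)2^{-n}$ has $\gamma f\ge(j+1)2^{-n}$ and is in $K$, and a point of $K$ has $q_n>(j-4)2^{-n}$. So $K$ is as required.

Let $c_n=2^{-n}\sum_{j<2^n}1_{K_{n,j}}$ on $D_n$. It is continuous there, with values in $[0,1]$. For $x\in D_n$ and $N=2^n$, the number $Nc_n(x)$ counts every $j\in\{0,\dots,N-1\}$ with $j\le Nq_n(x)-5$, and only $j$ with $j<Nq_n(x)+5$. There are at least $Nq_n(x)-5$ of the former: this is clear if $Nq_n(x)-5<0$, and otherwise all integers from $0$ to $\lfloor Nq_n(x)-5\rfloor\le N-5$ qualify. There are at most $Nq_n(x)+6$ of the latter. Hence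
$$|c_n-q_n|\le6\cdot2^{-n}\quad\text{on }D_n.\tag{6}$$

**Step 5: the merged function.** Define
$$g=c_n\text{ on }D_n,\qquad g=\lim_nq_n\text{ on }R.$$
By (4) with $n=0$ this defines $g$ on all of $A_0=X$. The limit exists by (5), since $R$ misses all $B_n$, and $|g-q_n|\le\sum_{m\ge n}4\cdot2^{-m}=8\cdot2^{-n}$ on $R$. If $x\in D_m$ with $m\ge n$, then $x\notin B_n\cup\dots\cup B_{m-1}$, so $|q_n(x)-q_m(x)|\le8\cdot2^{-n}$ by (5), and with (6) $|g(x)-q_n(x)|\le8\cdot2^{-n}+6\cdot2^{-m}\le14\cdot2^{-n}$. By (4), $|g-q_n|\le14\cdot2^{-n}$ on $A_n$. Together with (5):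
$$\text{for each }n\text{ there is }f\in\Phi\text{ with }|g-\gamma f|\le18\cdot2^{-n}\text{ on the clopen set }A_n.\tag{7}$$

*$g$ is continuous.* On each clopen set $D_n$ it equals the continuous function $c_n$. Let $x\in R$ and let $n$ be given. Then $x\in A_n$. With $f$ from (7), there is a neighborhood of $x$ inside $A_n$ on which $|\gamma f-\gamma f(x)|\le2^{-n}$, and for $y$ in it $|g(y)-g(x)|\le(18+1+18)2^{-n}=37\cdot2^{-n}$.

*$g$ has the right values.* It maps into $[0,1]$. The set $L\cup U$ misses all $B_n$, so $L\cup U\subseteq R$. On $L$ every $\gamma f$ with $f\in\Phi$ is $\gamma(0)=0$, so all $P_{n,a}$ miss $L$, $q_n=0$ on $L$, and $g=0$ on $L$. On $U$ every $\gamma f$ is $\gamma(1)=1>a2^{-n}$ for $a<2^n$, so all $P_{n,a}$ contain $U$, $q_n=1$ on $U$, and $g=1$ on $U$. Thus $g=g_i\in F_i$.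

Finally, the sequence $(g_i)$ is explicitly defined from the sets chosen, simultaneously for all $i$, in Steps 1–4. Altogether $\mathrm{CO}(X)$ was used a fixed finite number of times. $\square$

Theorem B(2) follows: a Tychonoff space is completely regular, hence regular, so if $X$ is also Lindelöf and not compact, Lemma 3 gives $\mathrm{CO}(X)$ and Proposition 5 applies to the pairs $(L_i,U_i)$.

## 8. The image $e[X]$ is closed: proof of Theorem A

Let $X$ be Tychonoff and Lindelöf. If $X$ is compact, Lemma 1 applies. Let $X$ be noncompact. By Lemma 1, $e$ is an embedding, so it suffices to show that $e[X]$ is closed. By Lemma 3, $\mathrm{CO}(X)$ holds.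

Suppose $p\in\overline{e[X]}\setminus e[X]$. By Lemma 2(a) the family $\mathcal W$ covers $X$. Let $(W_n)_{n\in\omega}$ enumerate a countable subcover. The condition "$p(h)=1$" is not of the form treated in Proposition 5, so we first convert it into a condition on sets. By $\mathrm{CO}(X)$ choose open $U_n$ from the nonempty families
$$\bigl\{\{h>\tfrac12\}:h\in C(X,[0,1]),\ h|_{W_n}=0,\ p(h)=1\bigr\}.$$
If $U_n=\{h>\frac12\}$ with such an $h$, then $\min(1,2h)$ is $0$ on $W_n$ and $1$ on $U_n$. So Proposition 5 gives a sequence of $g_n\in C(X,[0,1])$ with $g_n=0$ on $W_n$ and $g_n=1$ on $U_n$.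

We claim $p(g_n)=1$. With $h$ as above and $0<\varepsilon<\frac12$, (P) gives $x$ with $|h(x)-1|<\varepsilon$ and $|g_n(x)-p(g_n)|<\varepsilon$. Then $h(x)>\frac12$, so $x\in U_n$, $g_n(x)=1$, and $|1-p(g_n)|<\varepsilon$. As $\varepsilon$ was arbitrary, $p(g_n)=1$.

The sequences $(W_n)$ and $(g_n)$ contradict Lemma 2(b). So $e[X]$ is closed in $\mathbb R^{C(X)}$, and $X$ is realcompact. $\blacksquare$

## 9. Partitions of unity, unbounded functions, and the converse: proof of Theorem B(3)–(5)

Parts (1) and (2) were proved in Sections 4 and 7.

**Part (3), partitions of unity.** Let $X$ be Tychonoff Lindelöf and $\mathcal U$ an open cover of $X$. The open sets $W$ that are completely separated from $X\setminus U$ for some $U\in\mathcal U$ cover $X$: given $x\in U\in\mathcal U$, take $f\in C(X,[0,1])$ with $f(x)=0$ and $f=1$ off $U$; then $W=\{f<\frac12\}$ contains $x$, and $\max(0,2f-1)$ is $0$ on $W$ and $1$ off $U$. Let $(W_n)$ enumerate a countable subcover, a finite one if $X$ is compact.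

If $X$ is noncompact, use (1) to choose $U_n\in\mathcal U$ such that $W_n$ is completely separated from $X\setminus U_n$, and then use (2) for the pairs $(X\setminus U_n,W_n)$ to get a sequence of $\psi_n\in C(X,[0,1])$ with $\psi_n=1$ on $W_n$ and $\psi_n=0$ off $U_n$. If $X$ is compact, only finitely many choices are needed to get such $U_n$ and $\psi_n$. The function
$$g=\sum_n2^{-n}\psi_n$$
is continuous, as a uniform limit, and positive, since $\psi_n=1$ on $W_n$ and the $W_n$ cover $X$. So the functions $\varphi_n=2^{-n}\psi_n/g$ are continuous with values in $[0,1]$, their sum is $1$ everywhere, and $\{\varphi_n>0\}\subseteq U_n\in\mathcal U$.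

**Part (3), disjoint closed sets.** Let $H,K$ be disjoint closed sets. If both are empty, there is nothing to prove. Otherwise $H\ne K$, so $X\setminus H\ne X\setminus K$. Apply the construction to the cover $\mathcal U=\{X\setminus H,X\setminus K\}$, and let
$$\alpha=\sum_{U_n=X\setminus K}\varphi_n=\frac1g\sum_{U_n=X\setminus K}2^{-n}\psi_n.$$
It is continuous, with values in $[0,1]$. It is $0$ on $K$, because each $\varphi_n$ in the sum vanishes off $U_n=X\setminus K$. On $H$ all $\varphi_n$ with $U_n=X\setminus H$ vanish, so the remaining ones sum to $1$, and $\alpha=1$ there.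

**Part (4).** Let $X$ be Tychonoff, Lindelöf and noncompact; we find an unbounded continuous function. As in the proof of Lemma 3, take an increasing open cover $(V_m)$ with all $V_m\ne X$, and apply the construction of (3) to $\mathcal U=\{V_m:m\in\omega\}$, obtaining $U_n$, $\psi_n$ $(n\in\omega)$ and $g$. Suppose $1/g\le c$ with $c>0$, so that $g\ge1/c$. Choose $k$ with $2^{-k}<1/c$. Since $\sum_{n>k}2^{-n}\psi_n\le2^{-k}$,
$$\sum_{n\le k}2^{-n}\psi_n\ge g-2^{-k}>0\quad\text{everywhere}.$$
As $\psi_n$ vanishes off $U_n$, it follows that $X=U_0\cup\dots\cup U_k$. This union of finitely many sets $V_m$ is the largest of them, so some $V_m=X$, a contradiction. So $1/g\in C(X)$ is unbounded.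

**Part (5).** "If" is Theorem A. For "only if" we show that every realcompact space is Tychonoff. First, $\mathbb R^J$ is Tychonoff, for every set $J$. It is $T_1$: if $x\ne y$, they differ in some coordinate $j$, and $\{z:z_j\ne x_j\}$ is an open set containing $y$ but not $x$. Let $x\in U$ with $U$ open. There are a finite, possibly empty, $F\subseteq J$ and $\varepsilon>0$ with
$$\{z\in\mathbb R^J:|z_j-x_j|<\varepsilon\text{ for all }j\in F\}\subseteq U.$$
If $F\ne\emptyset$, then $f(z)=\min\bigl(1,\max_{j\in F}|z_j-x_j|/\varepsilon\bigr)$ is continuous, $f(x)=0$, and $f=1$ off $U$. If $F=\emptyset$, which includes the case $J=\emptyset$, where $\mathbb R^J$ is a single point, then $U=\mathbb R^J$, and the constant function $0$ works. Second, a subspace $Y$ of a Tychonoff space is Tychonoff: points of $Y$ are closed in $Y$; and if $x\in U\cap Y$ with $U$ open in the large space, restrict to $Y$ a function that is $0$ at $x$ and $1$ off $U$. So realcompact spaces, being homeomorphic to subspaces of powers $\mathbb R^J$, are Tychonoff. $\blacksquare$
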